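\title{Regular graphs of arbitrarily large depth}

\begin{abstract}
The depth of a finite graph is the largest $\delta$ such that every non-backtracking walk of length $\delta$ lies on a shortest cycle. We show that for every $d\ge 3$ there are finite connected $d$-regular graphs of arbitrarily large depth, answering a question of Fortier Bourque and Petri. More precisely, every finite connected graph of minimum degree at least $2$ other than a cycle has finite regular coverings of arbitrarily large depth, and for all large even $g$ there are $d$-regular Cayley graphs of girth $g$ and depth at least $\lfloor g/6\rfloor-O(\log g)$. The graphs are obtained by imposing relators of common length $g$ that contain all short non-backtracking walks. Small cancellation keeps the girth equal to $g$, and residual finiteness of $C'(1/6)$ groups makes the graph finite.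
\end{abstract}

\section{Depth and girth}\label{sec:intro}

Graphs are finite unless stated otherwise, and loops and multiple edges are allowed. Each edge gives two oriented edges $e$ and $\bar e\neq e$, with origin $o(e)=t(\bar e)$ and terminus $t(e)=o(\bar e)$. The degree of a vertex $x$ is the number of oriented edges with origin $x$, so a loop counts twice. A \emph{walk} of length $k$ is a sequence $e_1,\dots,e_k$ of oriented edges with $t(e_i)=o(e_{i+1})$. It is \emph{geodesic}, or non-backtracking, if $e_{i+1}\neq\bar e_i$ for $1\le i<k$. A \emph{closed geodesic} is a geodesic walk of length $k\ge1$ with $t(e_k)=o(e_1)$ and $e_1\ne\bar e_k$; every cyclic rotation of a closed geodesic, and its reverse, is again a closed geodesic. The \emph{girth} $g$ of a graph is the length of its shortest cycles, which equals the length of its shortest closed geodesics. A loop gives girth $1$, and a pair of parallel edges gives girth $2$.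

The \emph{depth} of a graph of girth $g$ is the largest integer $\delta$ such that every geodesic walk of length $\delta$ is a subwalk of a cyclic rotation of a closed geodesic of length $g$. Rotating once more, this says that every geodesic walk of length $\delta$ is the initial segment of a closed geodesic of length $g$, and this is the form we use. The depth measures how evenly the shortest cycles fill the graph: depth at least $1$ means that every edge lies on a shortest cycle, depth at least $2$ that any two consecutive edges do, and so on. In the complete graph $K_{d+1}$ any two consecutive edges lie on a triangle, and in $K_{d,d}$ any three consecutive edges of a geodesic lie on a $4$-cycle. If all degrees are at least $2$, every geodesic walk can be prolonged, so the defining property for $\delta$ implies the property for all smaller lengths.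

Large depth forces large girth: a connected graph that is not a cycle has depth at most $\lfloor g/2\rfloor+1$ \cite{FBP}. The reason is worth seeing, because it is the obstruction that every construction has to avoid. Assume that all degrees are at least $2$ and that the property holds for $\delta=\lfloor g/2\rfloor+2$; in particular $\delta\le g$. Take a geodesic walk of length $\delta-1$ from a vertex $y$ to a vertex $x$ of degree at least $3$, prolong it by two different edges, and complete the two resulting walks to closed geodesics of length $g$. The parts $\alpha,\beta$ of these closed geodesics that lead from $x$ back to $y$ have length $g-\delta+1=\lceil g/2\rceil-1\geq 1$ and different first edges. Delete their longest common final segment, follow what remains of $\alpha$, and return along what remains of $\beta$. This is a closed geodesic of length at most $2\lceil g/2\rceil-2<g$, a contradiction. In short, depth $\delta$ requires shortest cycles that overlap in $\delta-1$ edges, and two shortest cycles that overlap too much produce a shorter one.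

Two sources of graphs of large depth come to mind, and both are recalled in \cite{FBP}. The first is extremal. A $d$-regular graph of girth $g$ has at least $1+d\sum_{j=0}^{(g-3)/2}(d-1)^j$ vertices if $g$ is odd and at least $2\sum_{j=0}^{(g-2)/2}(d-1)^j$ vertices if $g$ is even, and a \emph{Moore graph} is a graph attaining this bound. For $d\ge3$ the Moore graphs are precisely the connected $d$-regular graphs of depth $\lfloor g/2\rfloor+1$; the graphs $K_{d+1}$ and $K_{d,d}$ are examples. But apart from cycles all Moore graphs have girth in $\{1,2,3,4,5,6,8,12\}$, so their depth is at most $7$. The second source is symmetry. If the automorphism group of a graph acts transitively on the geodesic walks of length $s$, the graph is called \emph{$s$-arc-transitive}, and its depth is at least $s$: move an initial segment of one shortest closed geodesic onto the given walk. But by a theorem of Weiss, a finite connected $s$-arc-transitive graph of minimum degree at least $3$ has $s\le7$. Both sources stop at $7$, which might suggest an absolute bound. On the other hand, depth asks only that certain cycles exist, not that the graph be extremal or that automorphisms permute the cycles. Fortier Bourque and Petri \cite{FBP} ask: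

\begin{quote}
\emph{Do there exist $d$-regular graphs of arbitrarily large depth for any $d\ge3$?}
\end{quote}

The answer is yes for every $d\ge3$, and we prove this in two stronger forms. The first says that depth can be gained by passing to a finite covering (the definitions are recalled in Section~\ref{sec:cover}).

\begin{theorem}\label{thm:cover}
Let $B$ be a finite connected graph with all degrees at least $2$ that is not a cycle. For every $N\ge1$ there is a finite connected regular covering graph of $B$ of depth at least $N$.
\end{theorem}

Let $B_d$ be the graph with two vertices joined by $d$ parallel edges. Coverings preserve degrees, so Theorem~\ref{thm:cover} applied to $B_d$ gives the following.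

\begin{corollary}\label{cor:answer}
For all $d\ge3$ and $N\geq 1$ there is a finite connected $d$-regular graph of depth at least $N$.
\end{corollary}

The second theorem answers the question independently of the first and compares the depth with the girth.

\begin{theorem}\label{thm:linear}
Let $d\ge3$, let $g$ be even, and put $L=3+\lceil4\log_{d-1}(8g)\rceil$. If $N:=\lfloor g/6\rfloor-L\ge1$, then there is a finite group generated by $d$ distinct involutions whose Cayley graph, which is connected, bipartite, $d$-regular and vertex-transitive, has girth exactly $g$ and depth at least $N=\lfloor g/6\rfloor-O(\log g)$.
\end{theorem}

Since the depth is at most $\lfloor g/2\rfloor+1$, the linear order in $g$ is optimal. We do not claim that $1/6$ is the best constant.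

Both proofs prescribe the shortest cycles in advance, as relators of a group. Section~\ref{sec:cover} translates girth and depth of a covering into two conditions on a homomorphism from a free group to a finite group and works out one example. Section~\ref{sec:sc} shows that such a homomorphism exists as soon as the relators have a common length $g$ and overlap in fewer than $g/6$ letters. It then remains to find relators that contain all geodesic walks of length $N$ and overlap little. In Section~\ref{sec:thm1} one relator, a sixth power, does this; in Section~\ref{sec:thm2} there is one random relator for each walk.

\section{Coverings defined by a homomorphism}\label{sec:cover}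

A \emph{covering} of a graph $B$ is a surjective graph map $X\to B$, compatible with $o$, $t$ and $e\mapsto\bar e$, that maps the oriented edges leaving any vertex of $X$ bijectively onto the oriented edges leaving its image. It is \emph{regular} if the automorphisms of $X$ that commute with the map act transitively on each fiber. A walk in $B$ starting at $x$ has exactly one lift starting at each point above $x$. A walk in $X$ is geodesic if and only if its projection is, because two oriented edges with the same origin coincide if and only if their projections do. For the same reason, a closed walk in $X$ is a closed geodesic if and only if its projection is.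

Choose an orientation of each edge of $B$, let $S$ be the set of chosen oriented edges, and let $F(S)$ be the free group on $S$. Writing $\bar e=e^{-1}$, we read a walk in $B$ as a word over $S^{\pm1}$ of the same length. A word is \emph{reduced} if no letter is followed by its inverse, and \emph{cyclically reduced} if moreover its last letter is not the inverse of its first. Thus geodesic walks give reduced words and closed geodesics give nonempty cyclically reduced words. We write $|v|$ for the length of a word $v$.

Given a homomorphism $\varphi$ from $F(S)$ to a group $H$, let $B^\varphi$ be the graph with vertex set $V(B)\times H$ and oriented edges $(e,h)$, where $e$ is an oriented edge of $B$ and $h\in H$, such that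
\[
o(e,h)=(o(e),h),\qquad t(e,h)=(t(e),h\varphi(e)),\qquad \overline{(e,h)}=(\bar e,h\varphi(e)).
\]
Projection to the first coordinate is a covering $B^\varphi\to B$. The lift at $(x,h)$ of a walk $v$ from $x$ to $y$ ends at $(y,h\varphi(v))$, so a lift of a closed walk $v$ is closed if and only if $\varphi(v)=1$.

\begin{lemma}\label{lem:cover}
Let $B$ be a finite connected graph with all degrees at least $2$, let $H$ be a finite group, let $\varphi\colon F(S)\to H$ be a homomorphism, and let $g\ge N\ge1$. Suppose that
\begin{enumerate}
\item[(a)] $\varphi(v)\ne1$ for every closed geodesic $v$ of $B$ with $|v|<g$, and
\item[(b)] every geodesic walk of length $N$ in $B$ is the initial segment of a closed geodesic $r$ of length $g$ with $\varphi(r)=1$.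
\end{enumerate}
Then every connected component $X$ of $B^\varphi$ is a finite connected regular covering of $B$ of girth $g$ and depth at least $N$.
\end{lemma}

\begin{proof}
Since $B$ is connected and walks lift, $X$ maps onto $B$, so $X\to B$ is a covering. The group $H$ acts on $B^\varphi$ by left multiplication on the second coordinate, commuting with the projection and transitively on each fiber. An element of $H$ that carries one vertex of $X$ to another preserves the component $X$. Hence the stabilizer of $X$ is transitive on the fibers of $X\to B$, and the covering is regular.

A closed geodesic of $X$ projects to a closed geodesic $v$ of $B$ with $\varphi(v)=1$, so by (a) its length is at least $g$. A geodesic walk of length $N$ in $X$ projects to an initial segment of some $r$ as in (b). The lift of $r$ with the same starting vertex is closed because $\varphi(r)=1$, so it is a closed geodesic of length $g$, and it begins with the given walk by uniqueness of lifts. Geodesic walks of length $N$ exist because all degrees are at least $2$. So $X$ has girth exactly $g$ and depth at least $N$.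
\end{proof}

Conditions (a) and (b) pull in opposite directions: $\varphi$ must kill many words of length $g$ and no shorter one. Here is a case small enough to do by hand.

\begin{example}\label{ex:hex}
Let $B=B_3$, with edges $x,y,z$ oriented from the vertex $u$ to the vertex $w$, and let $N=2$. There are twelve geodesic walks of length $2$, namely $st^{-1}$ and $s^{-1}t$ for distinct $s,t\in\{x,y,z\}$. Consider the closed geodesic
\[
c=x\,y^{-1}z\,x^{-1}y\,z^{-1}.
\]
Its six rotations begin with $xy^{-1}$, $y^{-1}z$, $zx^{-1}$, $x^{-1}y$, $yz^{-1}$, $z^{-1}x$, and the six rotations of $c^{-1}$ begin with the inverses of these words. Together these are the twelve walks, each exactly once. So (b) holds with $g=6$ for every $\varphi$ that kills $c$, since the rotations of $c^{\pm1}$ are conjugates of $c^{\pm1}$.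

Every homomorphism to an abelian group kills $c$. Take first $H=\mathbb Z^2$ with $\varphi(x)=(1,0)$, $\varphi(y)=(0,1)$, $\varphi(z)=(0,0)$. Closed geodesics of $B_3$ have even length, and after a rotation they start at $u$. One of length $2$ has the form $st^{-1}$ with $s\neq t$, and it survives because $\varphi(x),\varphi(y),\varphi(z)$ are distinct. One of length $4$ has the form $s_1t_1^{-1}s_2t_2^{-1}$ with $\{s_1,s_2\}\cap\{t_1,t_2\}=\emptyset$, and it is killed only if $\varphi(s_1)+\varphi(s_2)=\varphi(t_1)+\varphi(t_2)$. The six possible sums
\[
(2,0),\quad(0,2),\quad(0,0),\quad(1,1),\quad(1,0),\quad(0,1)
\]
are distinct, so (a) holds. The infinite graph $B^\varphi$ is the edge graph of the hexagonal tiling of the plane: place $(u,h)$ at $h$ and $(w,h)$ at $h-(\frac13,\frac13)$, so that the three edges leaving each $(u,h)$ are the same three vectors with sum zero. The lifts of $c$ and its rotations run around the hexagons.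

To obtain a finite graph we need a finite quotient of $\mathbb Z^2$ in which finitely many elements stay nontrivial. Modulo $2$ this fails, since $(2,0)$ and $(0,0)$ become equal and $xz^{-1}xz^{-1}$ lifts to a $4$-cycle. Modulo $3$ the three values and the six sums remain distinct. With $H=(\mathbb Z/3)^2$ the graph $B^\varphi$ is connected, because $\varphi(xz^{-1})$ and $\varphi(yz^{-1})$ generate $H$, and Lemma~\ref{lem:cover} shows that it is a cubic graph on $18$ vertices of girth $6$ and depth at least $2$.
\end{example}

The example has three steps: relators that begin with every geodesic walk of length $N$; an infinite group in which the relators die and no shorter word does; a finite quotient that still sees the finitely many short words. For large $N$ an abelian group cannot serve, since it kills all commutators of short closed walks. We use instead the group $F(S)/\langle\langle\text{relators}\rangle\rangle$ itself. The feature of $c$ that generalizes is that two different rotations of $c^{\pm1}$ agree in at most one initial letter out of six.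

\section{Relators with short overlaps}\label{sec:sc}

Let $S$ be a finite set. A finite set $R$ of nonempty cyclically reduced words over $S^{\pm1}$ is \emph{symmetrized} if it is closed under inverses and cyclic permutations. A \emph{piece} is a common prefix of two distinct elements of $R$. We write $\langle\langle R\rangle\rangle$ for the normal closure of $R$ in $F(S)$. If $r_1=uw_1$ and $r_2=uw_2$ are distinct relators of length $g$, then $r_2^{-1}r_1=w_2^{-1}w_1$ is a nontrivial element of $\langle\langle R\rangle\rangle$ of length at most $2(g-|u|)$. So pieces longer than $g/2$ create short relations, exactly as in the bound on the depth in Section~\ref{sec:intro}. Relations may involve any number of relators, and to control all of them at once we ask for pieces shorter than $g/6$.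

\subsection{No short relations}

The tool is van Kampen's lemma, which turns a relation into a planar picture. Let $M$ be a finite connected graph embedded in the plane whose oriented edges carry labels in $S^{\pm1}$, with $e$ and $\bar e$ carrying inverse labels. The components of the complement of $M$ are its \emph{regions}; the bounded ones are its \emph{faces}, and the unbounded one is the \emph{outer region}. Each edge has two sides, each side belongs to one region, and going once around a region gives a closed boundary walk that passes once along each edge side belonging to that region. We call $M$ a \emph{diagram over $R$ for the word $v$} if the boundary walk of every face reads an element of $R$, and the boundary walk of the outer region, from a suitable starting point and in a suitable direction, reads $v$. Since $R$ is symmetrized, the starting point and direction do not matter for faces. The diagram is \emph{reduced} if, whenever an oriented edge $e$ has two distinct faces on its two sides, the two elements of $R$ read around these faces starting along $e$, one clockwise and one counterclockwise, are different. We use the following standard fact \cite[Ch.~V.1--V.2]{LS}: every reduced word $v\in\langle\langle R\rangle\rangle$ has a diagram over $R$, and a diagram for $v$ with the minimum number of faces is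 reduced. (Two faces that are mirror images of each other across an edge cancel, which lowers the number of faces.)

\begin{lemma}\label{lem:sc}
Let $R$ be a symmetrized set in which all words have length $g$ and all pieces have length at most $b$, where $6b<g$. Then every nonempty cyclically reduced word $v\in\langle\langle R\rangle\rangle$ has length at least $g$.
\end{lemma}

\begin{proof}
Let $M$ be a reduced diagram for $v$, with $V$ vertices, $E$ edges and $F$ faces. Euler's formula gives $V-E+F=1$. As $v$ is nonempty, $M$ has an edge, so no vertex has degree $0$. No vertex has degree $1$ either: the boundary walk of the region around such a vertex would run along an edge and immediately back, whereas $v$ and the elements of $R$ are cyclically reduced. So all degrees are at least $2$, hence $E\ge V$ and $F\ge1$. If $F=1$, then $E=V$, all degrees equal $2$, and $M$ is a cycle. Both regions have this cycle as boundary, and $|v|=g$.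

Let $F\ge2$. Then $E>V$, so $M$ has vertices of degree at least $3$, and these cut $M$ into \emph{arcs}, that is, paths whose endpoints have degree at least $3$ and whose interior vertices have degree $2$. Let $V'$ be the number of vertices of degree at least $3$ and $E'$ the number of arcs. Suppressing a vertex of degree $2$ lowers the numbers of vertices and edges by one each, so $E'-V'=E-V=F-1$. Counting ends of arcs gives $3V'\le2E'$. Therefore $E'\le3(F-1)$.

Along an arc the region on each side stays the same, because the interior vertices have degree $2$. Call an arc \emph{inner} if both of these regions are faces. We claim that the label $u$ of an inner arc is a piece. Let $f_1,f_2$ be the faces on its two sides. Reading around $f_1$ and around $f_2$ from the beginning of the arc, along the respective side, gives words $r_1,r_2\in R$ with prefix $u$, and we must show that $r_1\ne r_2$. If $f_1\neq f_2$, this holds because $M$ is reduced. If $f_1=f_2$, the two readings go around the same face in opposite directions, so $r_2$ is a cyclic permutation of $r_1^{-1}$. A cyclically reduced word $a_1\cdots a_g$ is never a cyclic permutation of its inverse: otherwise there is an integer $k$ with $a_i=a_{k-i}^{-1}$ for all $i$, indices modulo $g$, and then $i=k/2$ for even $k$ gives a letter equal to its inverse, while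 $i=(k-1)/2$ for odd $k$ gives $a_{i+1}=a_i^{-1}$. This proves the claim, so inner arcs have at most $b$ edges.

Now count the edge sides that belong to faces. There are $Fg$ of them. Inner arcs account for at most $2bE'\le6b(F-1)$. Any other such side lies opposite a side belonging to the outer region, and there are $|v|$ of those. Hence $Fg\le6b(F-1)+|v|$, that is,
\[
|v|\ge g+(F-1)(g-6b)\ge g.\qedhere
\]
\end{proof}

The constant $6$ is the product of the two sides of an edge and the factor $3$ in $E'\le3(F-1)$.

\subsection{Passing to a finite quotient}

A group is \emph{residually finite} if every nontrivial element survives in some finite quotient. A presentation $\langle S\mid R\rangle$ with $R$ symmetrized satisfies $C'(1/6)$ if every piece that is a prefix of a relator $r\in R$ has length less than $|r|/6$. The next statement is the one deep ingredient of this paper, and it is a combination of results from the literature.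

\begin{proposition}\label{prop:rf}
A group $G$ with a finite $C'(1/6)$ presentation is residually finite.
\end{proposition}

\begin{proof}
The presentation satisfies Dehn's algorithm \cite[Ch.~V.4]{LS}: a nonempty reduced word that is trivial in $G$ contains more than half of a relator and can therefore be shortened using one relator. This gives a linear isoperimetric inequality, so $G$ is word-hyperbolic. By Wise \cite{Wise04}, a finitely presented $C'(1/6)$ group acts properly discontinuously and cocompactly on a CAT(0) cube complex. By Agol \cite[Theorem~1.1]{Agol}, a hyperbolic group acting properly and cocompactly on a CAT(0) cube complex has a finite-index subgroup $G_0$ acting specially. By Haglund and Wise \cite{HW}, the group $G_0$ embeds in a finitely generated right-angled Artin group (a group whose defining relations say that certain pairs of generators commute), and such a group is linear over $\mathbb Z$. Subgroups of $\mathrm{GL}_n(\mathbb Z)$ are residually finite by reduction modulo primes, so the finite-index subgroups of $G_0$ intersect trivially. Each of them has finite index in $G$ and so contains a normal subgroup of $G$ of finite index, namely the intersection of its conjugates. These normal subgroups intersect trivially, so $G$ is residually finite.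
\end{proof}

\begin{corollary}\label{cor:finite}
Under the hypotheses of Lemma~\ref{lem:sc} there are a finite group $H$ and a homomorphism $\varphi\colon F(S)\to H$ such that $\varphi(r)=1$ for all $r\in R$ and $\varphi(v)\ne1$ for every nonempty cyclically reduced word $v$ with $|v|<g$.
\end{corollary}

\begin{proof}
All relators have length $g>6b$, so $G=\langle S\mid R\rangle$ is a finite $C'(1/6)$ presentation. The words $v$ in question are finitely many, and they are nontrivial in $G$ by Lemma~\ref{lem:sc}. By Proposition~\ref{prop:rf} each of them survives in a finite quotient of $G$. Let $H$ be the direct product of these quotients.
\end{proof}

\begin{remark}\label{rem:strict}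
The proof of Lemma~\ref{lem:sc} works for $6b\le g$, and Example~\ref{ex:hex} is the borderline case $b=1$, $g=6$. The strict inequality is what Proposition~\ref{prop:rf} uses. In the example, $c=\alpha\beta^{-1}\alpha^{-1}\beta$ in the basis $\alpha=xz^{-1}$, $\beta=yz^{-1}$, $z$ of $F(x,y,z)$, so the quotient is the free product $\mathbb Z^2*\mathbb Z$, which is not hyperbolic because it contains $\mathbb Z^2$.
\end{remark}

\section{One closed geodesic through all short geodesics}\label{sec:thm1}

By Lemma~\ref{lem:cover} and Corollary~\ref{cor:finite}, Theorem~\ref{thm:cover} reduces to finding closed geodesics in $B$ of one length $g$ that contain all geodesic walks of length $N$ and have pieces shorter than $g/6$. We string all these walks together into a single closed geodesic. For this we need to get from any oriented edge to any other without backtracking.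

For oriented edges $e,f$ of $B$ write $e\to f$ if $t(e)=o(f)$ and $f\ne\bar e$, and call such a pair a \emph{transition}. Write $e\rightsquigarrow f$ if there is a chain $e=h_1\to h_2\to\dots\to h_m=f$ with $m\ge2$, that is, a geodesic walk of length at least $2$ with first edge $e$ and last edge $f$.

\begin{lemma}\label{lem:connected}
Let $B$ be a finite connected graph with all degrees at least $2$ that is not a cycle. Then $e\rightsquigarrow f$ for all oriented edges $e,f$ of $B$.
\end{lemma}

\begin{proof}
The relation $\rightsquigarrow$ is transitive. The difficulty is symmetry, since reversing a chain from $e$ to $f$ gives a chain from $\bar f$ to $\bar e$ and not from $f$ to $e$. We obtain symmetry from a conservation law. Give the transition $e\to f$ through the vertex $x=t(e)=o(f)$ the weight $1/(\deg x-1)$. An oriented edge $e$ has $\deg t(e)-1$ successors and $\deg o(e)-1$ predecessors, so the transitions leaving $e$ have total weight $1$, and so do the transitions entering $e$.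

Let $\mathcal S(e)=\{f: e\rightsquigarrow f\}$. This set is nonempty because degrees are at least $2$, and it is closed under successors. The transitions that start in $\mathcal S(e)$ have total weight $|\mathcal S(e)|$, and all of them end in $\mathcal S(e)$. The transitions that end in $\mathcal S(e)$ also have total weight $|\mathcal S(e)|$. Since weights are positive, no transition enters $\mathcal S(e)$ from outside, so $\mathcal S(e)$ is closed under predecessors. As $e$ is a predecessor of an element of $\mathcal S(e)$, we get $e\in\mathcal S(e)$. If $e\rightsquigarrow f$, then $f\in\mathcal S(f)$, and going backward along a chain from $e$ to $f$ we stay in $\mathcal S(f)$, so $f\rightsquigarrow e$. Thus $\rightsquigarrow$ is an equivalence relation, which we write $\sim$.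

It remains to show that there is only one class. Let $f_1,\dots,f_k$ be the oriented edges leaving a vertex $x$. Then $\bar f_i\to f_j$, and hence $\bar f_i\sim f_j$, for all $i\ne j$. If $k\ge3$, then for distinct $i,j,l$ we have $f_i\sim\bar f_j\sim f_l\sim\bar f_i$, so $f_i\sim\bar f_i$ for every $i$, and all $2k$ edges $f_i,\bar f_i$ lie in one class. If $k=2$ and $f_1\sim\bar f_1$, then $f_2\sim\bar f_1\sim f_1\sim\bar f_2$, and the same conclusion holds.

A connected graph with all degrees equal to $2$ is a cycle, so $B$ has a vertex $x_0$ of degree at least $3$. Let $C$ be the class of the edges at $x_0$, and call a vertex good if all edges at it, in both orientations, lie in $C$. If $x$ is good and $f$ is an edge from $x$ to $y$, then $\bar f$ leaves $y$ and $f,\bar f\in C$, so $y$ is good by the preceding paragraph. By connectivity all vertices are good.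
\end{proof}

Both hypotheses are needed. An edge ending at a vertex of degree $1$ has no successor, and it lies on no closed geodesic in $B$ or in any covering of $B$. In a cycle the two directions form two classes; this case is of no interest, since a cycle of length $n$ has depth $n$.

\begin{proof}[Proof of Theorem~\ref{thm:cover}]
Let $p_1,\dots,p_s$ be the geodesic walks of length $N$ in $B$. By Lemma~\ref{lem:connected} there is, for each $k$ modulo $s$, a chain of transitions from the last edge of $p_k$ to the first edge of $p_{k+1}$. Inserting the intermediate edges of these chains between the walks $p_k$ gives a closed geodesic $c$ that contains every $p_k$ as a subwalk. Let $\ell=|c|\ge N$.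

We have no control over the pieces of $c$ beyond the trivial bound $\ell-1$. Passing to a power multiplies the length and leaves this bound unchanged. Let $r=c^6$ and $g=6\ell$, and let $R$ be the set of cyclic permutations of $r$ and $r^{-1}$, a symmetrized set of words of length $g$. Each element of $R$ is the sixth power of its prefix of length $\ell$, so two elements with the same prefix of length $\ell$ are equal. Hence pieces have length at most $b=\ell-1$, and $6b<g$.

Let $\varphi\colon F(S)\to H$ be given by Corollary~\ref{cor:finite}. Closed geodesics of $B$ are nonempty cyclically reduced words, so condition (a) of Lemma~\ref{lem:cover} holds. Each $p_k$ is the initial segment of a rotation of $r$, which is a closed geodesic of length $g$ belonging to $R$, so condition (b) holds. Lemma~\ref{lem:cover} gives the covering.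
\end{proof}

The group $\langle S\mid c^6\rangle$ has a single relator, which is a proper power. Its residual finiteness also follows from the theorem of Wise \cite{Wise21} that one-relator groups with torsion are virtually special, hence residually finite.

\section{Depth linear in the girth}\label{sec:thm2}

A single relator is wasteful. The rotations of $r^{\pm1}$ have at most $2g$ different prefixes of length $N$, while $B_d$ has $2d(d-1)^{N-1}$ geodesic walks of length $N$, so one relator can only guarantee $N=O(\log g)$. For $N$ proportional to $g$ we need exponentially many relators. There is also a ceiling. Two geodesic walks of length $N$ that differ only in their last edge are prefixes of distinct relators, so pieces of length $N-1$ cannot be avoided, and Corollary~\ref{cor:finite} can be applied only if $N-1<g/6$. Theorem~\ref{thm:linear} reaches this ceiling up to $O(\log g)$. The idea is to continue each geodesic walk of length $N$ at random to a closed geodesic of length $g$, and to show that overlaps need not extend more than $O(\log g)$ letters beyond the forced length.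

Throughout this section $d,g,L,N$ are as in Theorem~\ref{thm:linear}, and
\[
q=d-1\ge2,\qquad p=\lfloor g/6\rfloor=N+L.
\]
In the Cayley graph of a group generated by $d$ distinct involutions each vertex has one edge of each of $d$ colors, so walks from a given vertex are recorded by their colors. A \emph{color word} is a word over $\{1,\dots,d\}$. It is \emph{reduced} if consecutive letters differ, and \emph{cyclically reduced} if moreover its last and first letters differ. Let $\mathcal V$ be the set of reduced color words of length $N$, so $|\mathcal V|=dq^{N-1}$. Consider a family $(\rho_v)_{v\in\mathcal V}$ of color words of length $g$, with positions indexed by $\mathbb Z/g$. A \emph{place} is a triple $P=(v,i,\varepsilon)$ with $v\in\mathcal V$, $i\in\mathbb Z/g$ and $\varepsilon=\pm1$. If $\rho_v=c_1\cdots c_g$, the \emph{reading} at $P$ is the word $c_ic_{i+\varepsilon}\cdots c_{i+(g-1)\varepsilon}$, and the \emph{window} at $P$ is the prefix of length $p$ of the reading. The combinatorial core of the proof is the following lemma.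

\begin{lemma}\label{lem:random}
There is a family $(\rho_v)_{v\in\mathcal V}$ of cyclically reduced color words of length $g$ such that $\rho_v$ begins with $v$ and the windows at distinct places are distinct words.
\end{lemma}

We first deduce the theorem from the lemma.

\subsection{From color words to a group generated by involutions}

The natural group to consider has generators $s_1,\dots,s_d$ and relators $s_i^2$ and $\rho_v$, but the relators $s_i^2$ are short, and Corollary~\ref{cor:finite} requires all relators to have length $g$. The way around this is to read a color word as a walk in $B_d$. Such a walk crosses the edges alternately forward and backward, so it is a word with alternating signs in a free group, as $123123$ corresponds to the word $c$ of Example~\ref{ex:hex}. For a color word $\kappa=k_1\cdots k_n$ and $\eta=\pm1$ define the word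
\[
\kappa^{\eta}=a_{k_1}^{\eta}a_{k_2}^{-\eta}a_{k_3}^{\eta}\cdots a_{k_n}^{(-1)^{n-1}\eta}
\]
over the basis $a_1,\dots,a_d$ of a free group. If $\kappa$ is cyclically reduced, then so is $\kappa^\eta$, since cyclically adjacent letters have different subscripts.

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Fix a family as in Lemma~\ref{lem:random}. Let $R$ be the set of words $\omega(P,\eta)=\kappa^\eta$, where $P$ is a place, $\kappa$ is the reading at $P$, and $\eta=\pm1$. These words are cyclically reduced of length $g$. Since $g$ is even, the last letter of $\omega(P,\eta)$ has exponent $-\eta$, so the signs alternate cyclically. Consequently, for $P=(v,i,\varepsilon)$, moving the first letter of $\omega(P,\eta)$ to the end gives $\omega((v,i+\varepsilon,\varepsilon),-\eta)$, and inverting $\omega(P,\eta)$ gives $\omega((v,i-\varepsilon,-\varepsilon),\eta)$. Thus $R$ is symmetrized. If two distinct words $\omega(P,\eta)$ and $\omega(P',\eta')$ have a nonempty common prefix, then $\eta=\eta'$, hence $P\ne P'$, and the windows at $P$ and $P'$ differ. So pieces have length at most $b=p-1$, and $6b<g$. Let $\varphi\colon F(a_1,\dots,a_d)\to H$ be given by Corollary~\ref{cor:finite}.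

Let $\Omega=H\times\{+1,-1\}$ and define maps $t_1,\dots,t_d$ of $\Omega$ to itself, written on the right and composed from left to right, by
\[
(h,\eta)\,t_i=(h\,\varphi(a_i)^{\eta},-\eta).
\]
Applying $t_i$ twice returns $(h,\eta)$, so $t_i$ is a permutation with $t_i^2=1$. (The set $\Omega$ is the vertex set of the covering $B_d^\varphi$, and $t_i$ exchanges the two endpoints of every edge above $a_i$.) Let $Q$ be the finite group of permutations of $\Omega$ generated by $t_1,\dots,t_d$. For a color word $\kappa=k_1\cdots k_n$ put $t_\kappa=t_{k_1}\cdots t_{k_n}$. By induction on $n$,
\[
(h,\eta)\,t_\kappa=(h\,\varphi(\kappa^\eta),(-1)^n\eta),
\]
and therefore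
\begin{equation}\label{eq:trivial}
t_\kappa=1\iff n\text{ is even and }\varphi(\kappa^{+1})=\varphi(\kappa^{-1})=1.
\end{equation}
This has two consequences. First, if $\kappa$ is nonempty and cyclically reduced with $t_\kappa=1$, then $\varphi$ kills the nonempty cyclically reduced word $\kappa^{+1}$, so $|\kappa|\ge g$. Second, $t_{\rho_v}=1$ for every $v\in\mathcal V$, because $g$ is even and both $\rho_v^{+1}$ and $\rho_v^{-1}$, the words $\omega((v,1,+1),\pm1)$, belong to $R$.

Each $t_i$ changes the sign $\eta$, so $t_i\neq1$, and $t_it_j\ne1$ for $i\ne j$ by the first consequence, as $2<g$. So the $t_i$ are $d$ distinct involutions. The Cayley graph $X$ has vertex set $Q$ and one edge of color $i$ joining $y$ and $yt_i$, for each $i$ and each pair $\{y,yt_i\}$. It is connected because the $t_i$ generate $Q$, it is $d$-regular, and $Q$ acts on it transitively by left multiplication. It is bipartite: the elements of $Q$ that preserve $\eta$ and those that reverse it form the two classes. The walk from $y$ with color word $\kappa$ ends at $yt_\kappa$. It is geodesic if and only if $\kappa$ is reduced, and it is a closed geodesic if and only if $\kappa$ is nonempty and cyclically reduced and $t_\kappa=1$. By the first consequence of \eqref{eq:trivial} the girth of $X$ is at least $g$. A geodesic walk of length $N$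 from $y$ has a color word $v\in\mathcal V$, and by the second consequence the walk from $y$ with color word $\rho_v$ is a closed geodesic of length $g$ that begins with it. Hence $X$ has girth $g$ and depth at least $N$.
\end{proof}

The relators used here are not proper powers: if $\omega(P,\eta)$ were one, its color word would have a period smaller than $g$, and two distinct places would have the same window.

\subsection{Random relators}

To prove Lemma~\ref{lem:random} we choose the words $\rho_v$ independently at random. A window has length $p=N+L$, so at least $L$ of its letters lie outside the prescribed prefix. We shall see that a fixed word $\rho_v$ is involved in a coincidence of windows with probability at most $8g^2q^{-(L-3)/2}$, which is at most $1/8$ by the choice of $L$. A union bound over all $v$ would multiply this by $dq^{N-1}$, and compensating for that factor would require $L$ to be proportional to $N$. But a coincidence depends on at most two of the independent words, and this is the situation of the Lov\'asz Local Lemma, which we use in its general form \cite[Ch.~5]{AS}. Let $\mathcal A$ be a finite family of events, and for each $A\in\mathcal A$ let $\Gamma(A)\subset\mathcal A\setminus\{A\}$ be such that $A$ is mutually independent of the events outside $\Gamma(A)\cup\{A\}$, that is, independent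 of every Boolean combination of them. If there are numbers $x_A\in[0,1)$ with $\Pr[A]\le x_A\prod_{A'\in\Gamma(A)}(1-x_{A'})$ for all $A$, then with positive probability no event of $\mathcal A$ occurs.

\begin{proof}[Proof of Lemma~\ref{lem:random}]
Independently for each $v\in\mathcal V$, define $\rho_v=c_1\cdots c_g$ as follows. The letters $c_1\cdots c_N$ spell $v$. For $z=N+1,\dots,g-1$ in turn, $c_z$ is uniform among the $q$ colors different from $c_{z-1}$. Finally $c_g$ is uniform among the colors different from $c_{g-1}$ and $c_1$, which exist because $d\ge3$. Then $\rho_v$ is cyclically reduced and begins with $v$. For $N<z<g$, given $c_1,\dots,c_{z-1}$, each value of $c_z$ has conditional probability at most $1/q$. Hence, if we require at each of $m$ such positions $z$ that $c_z$ equal a fixed color or a fixed earlier letter, then, revealing the letters in increasing order, all $m$ requirements hold with probability at most $q^{-m}$. The last letter may have only $d-2$ choices, which is a single choice when $d=3$, so we never use position $g$ in an estimate.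

For $v\neq v'$ let $A_{v,v'}=A_{v',v}$ be the event that some window of $\rho_v$ equals some window of $\rho_{v'}$, and let $A_{v,v}$ be the event that two distinct places of $\rho_v$ have the same window. We must show that with positive probability none of these events occurs.

\medskip
\emph{Two different words.} The prefix of $\rho_{v'}$ is not random, so a single probability $\Pr[A_{v,v'}]$ can be much larger than $q^{-p}$. What is small is the sum over $v'$, because summing over $v'$ amounts to making the prefix random. Fix a color word $w$ of length $p$ and a pair $(j,\varepsilon)$. We claim that
\begin{equation}\label{eq:sum}
\sum_{v'\in\mathcal V}\Pr\bigl[\text{the window at }(v',j,\varepsilon)\text{ equals }w\bigr]\le q^{1-L}.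
\end{equation}
The left side is $dq^{N-1}$ times the probability of the same event when $v'$ is chosen uniformly in $\mathcal V$ before $\rho_{v'}$ is constructed. In this model $c_1$ is uniform among the $d$ colors, and for $1<z<g$ the letter $c_z$ is uniform among the $q$ colors different from $c_{z-1}$; by induction on $z$, each $c_z$ with $z<g$ is uniform among the $d$ colors. The window occupies $p$ distinct positions, at least $p-1$ of them in $\{1,\dots,g-1\}$, and the event prescribes the color at each. The smallest of these positions has the prescribed color with probability $1/d$, and each of the at least $p-2$ later ones with conditional probability at most $1/q$. So the left side of \eqref{eq:sum} is at most $dq^{N-1}\cdot d^{-1}q^{-(p-2)}=q^{N-p+1}=q^{1-L}$, as claimed.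

Now fix $v$ and condition on $\rho_v$, which does not change the distribution of the other words. There are $2g$ choices for a place of $\rho_v$, which determines $w$, and $2g$ choices for $(j,\varepsilon)$. Summing \eqref{eq:sum} over these choices and averaging over $\rho_v$ gives
\begin{equation}\label{eq:two}
\sum_{v'\ne v}\Pr[A_{v,v'}]\le4g^2q^{1-L}.
\end{equation}

\emph{One word.} Here the two windows are not independent, and they may overlap. Let $(v,i,\varepsilon)\ne(v,j,\varepsilon')$. The windows agree if and only if $c_{x_t}=c_{y_t}$ for $0\le t<p$, where $x_t\equiv i+\varepsilon t$ and $y_t\equiv j+\varepsilon't$ are represented in $\{1,\dots,g\}$. We regard each equation as a requirement on the later of its two positions, $z_t=\max(x_t,y_t)$. It is usable if $N<z_t<g$ and $x_t\ne y_t$. The maps $t\mapsto x_t$ and $t\mapsto y_t$ are injective because $p<g$. We count the values of $t$ that are not usable.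
\begin{itemize}
\item If $z_t\le N$, then $x_t\le N$, which happens for at most $N$ values of $t$.
\item If $z_t=g$, then $x_t=g$ or $y_t=g$, which happens for at most two values of $t$.
\item The equation $x_t=y_t$ has at most one solution. If $\varepsilon=\varepsilon'$, then $i\ne j$ and there is none. If $\varepsilon=-\varepsilon'$, it reads $2\varepsilon t\equiv j-i\pmod g$, and two solutions $t,t'$ satisfy $g\mid2(t-t')$ with $|2(t-t')|<2p<g$, so $t=t'$.
\end{itemize}
So at least $p-N-3=L-3$ values of $t$ are usable. A number $z$ equals $z_t$ for at most two values of $t$, so the usable $t$ give at least $(L-3)/2$ distinct positions $z$ with $N<z<g$, and at each of them $c_z$ must equal a fixed earlier letter. The windows therefore agree with probability at most $q^{-(L-3)/2}$. There are at most $(2g)^2$ pairs of places, so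
\begin{equation}\label{eq:one}
\Pr[A_{v,v}]\le4g^2q^{-(L-3)/2}.
\end{equation}

\emph{Applying the Local Lemma.} We have $1-L\le-(L-3)/2$, and $L-3\ge4\log_q(8g)$ gives $q^{(L-3)/2}\ge(8g)^2$. Adding \eqref{eq:two} and \eqref{eq:one}, for every $v\in\mathcal V$,
\begin{equation}\label{eq:eighth}
\sum_{v'\in\mathcal V}\Pr[A_{v,v'}]\le\frac{8g^2}{(8g)^2}=\frac18 .
\end{equation}
For $A=A_{v,v'}$ let $\Gamma(A)$ be the set of the other events that have $v$ or $v'$ among their indices. The event $A$ is determined by $\rho_v$ and $\rho_{v'}$, and the events outside $\Gamma(A)\cup\{A\}$ are determined by the remaining words, so $A$ is mutually independent of them. By \eqref{eq:eighth} for $v$ and for $v'$, the probabilities of the events in $\Gamma(A)$ add up to at most $1/4$. Put $x_A=2\Pr[A]\le1/4$. Then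
\[
\prod_{A'\in\Gamma(A)}(1-x_{A'})\ \ge\ 1-2\sum_{A'\in\Gamma(A)}\Pr[A']\ \ge\ \frac12,
\]
so $\Pr[A]=x_A/2\le x_A\prod_{A'\in\Gamma(A)}(1-x_{A'})$. By the Local Lemma, with positive probability no event $A_{v,v'}$ occurs, and any such outcome is a family with the required properties.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Agol}
I.~Agol, \emph{The virtual Haken conjecture}, Doc. Math. 18 (2013).

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}.

\bibitem{FBP}
Maxime Fortier Bourque and Bram Petri, \emph{Kissing numbers of regular graphs}, arXiv:1909.12817 (2019).

\bibitem{HW}
Haglund and Wise, \emph{Special cube complexes}, GAFA 17 (2008).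

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\bibitem{Wise04}
D.~Wise, \emph{Cubulating small cancellation groups}, GAFA 14 (2004), 150--214.

\bibitem{Wise21}
D.~Wise, \emph{The Structure of Groups with a Quasiconvex Hierarchy}, Annals of Math. Studies 209 (2021).

\end{thebibliography}
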